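\title{Centrally symmetric outer billiards: rigidity from half of the Mather $\beta$-function}

\begin{abstract}
Let $\gamma$ be a centrally symmetric closed convex $C^2$ curve of positive curvature in the plane, and let $\beta:(0,1/2)\to\mathbb R$ be the Mather $\beta$-function of the outer billiard about $\gamma$; it records the minimal areas of circumscribed polygons. We prove that if $\beta$ is differentiable at every point of $(0,1/4]$, or at every point of $[1/4,1/2)$, then $\gamma$ is an ellipse. This answers a question posed by Bialy and Mironov. Differentiability at $1/4$ alone is equivalent to $\gamma$ being a Radon curve. In the proof, differentiability fills a region of the phase space with minimal orbits, and the second variation of the area gives an integral inequality over that region. The invariant curve of $4$-periodic points cuts the integral over the whole exterior exactly in half, and the Blaschke--Santal\'o inequality gives the opposite inequality.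
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The outer billiard and its $\beta$-function}
Let $\Omega\subset\mathbb R^2$ be a convex domain whose boundary $\gamma$ is a closed $C^2$ curve of positive curvature, oriented counterclockwise. The \emph{outer billiard map} $T$ acts on the exterior of $\Omega$. From an exterior point $x$ there are two tangent lines to $\gamma$. Take the one that has $\Omega$ on its left when it is directed from $x$ to the point of tangency $p$, and let $T(x)=2p-x$ be the reflection of $x$ in $p$.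

Since the curvature is positive, $\gamma$ can be parametrized as $\gamma(\varphi)$ by the angle $\varphi\in\mathbb R$ of its oriented tangent; the parametrization is $2\pi$-periodic. For $0<\psi-\varphi<\pi$ the tangent lines at $\gamma(\varphi)$ and $\gamma(\psi)$ meet at an exterior point $x(\varphi,\psi)$. Let $S(\varphi,\psi)>0$ be the area of the curvilinear triangle bounded by the segments $[\gamma(\varphi),x(\varphi,\psi)]$ and $[x(\varphi,\psi),\gamma(\psi)]$ and by the arc of $\gamma$ from $\gamma(\varphi)$ to $\gamma(\psi)$; see Figure~\ref{fig:S}. The points $x_k=x(\varphi_{k-1},\varphi_k)$ form an orbit of $T$ exactly when $\gamma(\varphi_k)$ is the midpoint of $[x_k,x_{k+1}]$ for all $k$, and this is the condition that $(\varphi_k)$ be a critical point of the formal sum $\sum_kS(\varphi_k,\varphi_{k+1})$; see \eqref{eq:dS} below. Thus $T$ is an area-preserving monotone twist map with generating function $S$. The \emph{rotation number} of $(\varphi_k)$ is $\lim_{N\to\infty}(\varphi_N-\varphi_0)/(2\pi N)$, and the rotation numbers fill the interval $(0,1/2)$.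 Orbits close to $\gamma$ make short steps and have small rotation number; distant orbits make steps close to $\pi$ and have rotation number close to $1/2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2.2,yscale=1.5]
\fill[gray!30] (-60:1) -- (-10:1.556) -- (40:1) arc (40:-60:1) -- cycle;
\draw[thick] (0,0) circle (1);
\draw (-110:1.556) -- (-10:1.556) -- (90:1.556);
\node at (-0.1,0) {$\Omega$};
\node at (-10:1.2) {$S$};
\node[below] at (-60:1.05) {$\gamma(\varphi)$};
\node[above right] at (40:1) {$\gamma(\psi)$};
\node[right] at (-10:1.556) {$x=x(\varphi,\psi)$};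
\node[above] at (90:1.556) {$T(x)$};
\node[below right] at (1.02,-0.57) {$\lambda$};
\node[above right] at (1.15,0.19) {$\mu$};
\end{tikzpicture}
\caption{The tangent lines at $\gamma(\varphi)$ and $\gamma(\psi)$ meet at $x=x(\varphi,\psi)$. The shaded area is $S(\varphi,\psi)$, the tangent segments from $x$ have lengths $\lambda$ and $\mu$, and $T(x)$ is the reflection of $x$ in $\gamma(\psi)$.}
\label{fig:S}
\end{figure}

Let $m/n\in(0,1/2)$ be in lowest terms. A \emph{configuration of type $(m,n)$} is a sequence $(\varphi_k)_{k\in\mathbb Z}$ with $\varphi_{k+n}=\varphi_k+2\pi m$ and $0<\varphi_{k+1}-\varphi_k<\pi$ for all $k$. The \emph{Mather $\beta$-function} is the minimal average action in the sense of Aubry--Mather theory: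
\begin{equation}\label{eq:beta}
\beta(m/n)=\frac1n\min\Big\{\sum_{k=0}^{n-1}S(\varphi_k,\varphi_{k+1})\ :\ (\varphi_k)\text{ is a configuration of type }(m,n)\Big\}.
\end{equation}
A configuration that realizes the minimum is called \emph{minimizing}. The tangent lines at the points $\gamma(\varphi_k)$ form a circumscribed $n$-gon that winds $m$ times around $\gamma$, and the curvilinear triangles are the pieces between this polygon and $\gamma$. So $n\beta(m/n)+m\operatorname{Area}(\Omega)$ is the minimal area, counted with multiplicity, of such polygons; these numbers form the circumscribed marked area spectrum. We use two known facts.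
\begin{itemize}
\item[(F1)] The minimum in \eqref{eq:beta} is attained.
\item[(F2)] The values \eqref{eq:beta} extend uniquely to a continuous function $\beta:(0,1/2)\to\mathbb R$, and $\beta$ is convex.
\end{itemize}
Differentiability of $\beta$ at a point of $(0,1/2)$, including the point $1/4$, always means two-sided differentiability of $\beta$ as a function on $(0,1/2)$.

\subsection*{The problem and the results}
For an ellipse $\beta$ is a smooth function (Lemma~\ref{lem:ellipse}). It is known that, conversely, if $\beta$ is differentiable on $(0,1/2)$, then $\gamma$ is an ellipse. The question posed in \cite{BM} is whether, for a centrally symmetric table, differentiability on $(0,1/4]$ or on $[1/4,1/2)$ is enough.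

To see what is asked, note that differentiability at a rational point $s$ is a strong condition: it holds exactly when the minimizing configurations of rotation number $s$ pass through every point of $\gamma$, and then their orbits form a closed invariant curve $C_s$ around $\gamma$ (Propositions~\ref{prop:cover} and~\ref{prop:curve}). Differentiability on $(0,1/4]$ thus describes the dynamics between $\gamma$ and $C_{1/4}$ and says nothing, at first sight, about the outside of $C_{1/4}$; differentiability on $[1/4,1/2)$ does the opposite. The value $1/4$ is singled out by the symmetry: the minimal circumscribed quadrilaterals of a centrally symmetric curve are parallelograms, and the existence of $C_{1/4}$ becomes a condition on $\gamma$ that can be written down. One may hope that this condition replaces the missing half of the information. It does, in both cases.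

\begin{theorem}\label{thm:main}
Let $\gamma$ be a centrally symmetric closed convex $C^2$ curve of positive curvature. If $\beta$ is differentiable at every point of $(0,1/4]$, or at every point of $[1/4,1/2)$, then $\gamma$ is an ellipse.
\end{theorem}

Put the center of symmetry at the origin $O$ and let $e(\varphi)=(\cos\varphi,\sin\varphi)$. We call $\gamma$ a \emph{Radon curve} if for every $\varphi$ the tangent at the point of $\gamma$ on the ray of direction $e(\varphi)$ is parallel to the vector $\gamma(\varphi)$. In words: whenever the radius to a point $q\in\gamma$ has the direction of the tangent at $p\in\gamma$, the radius to $p$ is parallel to the tangent at $q$.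

\begin{theorem}\label{thm:class}
Let $\gamma$ be a centrally symmetric closed convex $C^2$ curve of positive curvature.
\begin{itemize}
\item[(i)] $\beta$ is differentiable at $1/4$ if and only if $\gamma$ is a Radon curve.
\item[(ii)] The following are equivalent: $\gamma$ is an ellipse; $\beta$ is differentiable on $(0,1/4]$; $\beta$ is differentiable on $[1/4,1/2)$; $\beta$ is differentiable on $(0,1/2)$. Exactly one of the following occurs:
\begin{itemize}
\item[(1)] $\gamma$ is an ellipse with semi-axes $A_1,A_2$, and $\beta(t)=A_1A_2(\tan\pi t-\pi t)$;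
\item[(2)] $\gamma$ is a non-elliptic Radon curve; $\beta$ is differentiable at $1/4$, but fails to be differentiable at some point of $(0,1/4)$ and at some point of $(1/4,1/2)$;
\item[(3)] $\gamma$ is not a Radon curve, and $\beta$ is not differentiable at $1/4$.
\end{itemize}
\end{itemize}
\end{theorem}

A quantitative form, which bounds from below the area of the set of orbits inside $C_{1/4}$ whose second variation has a negative direction, is Theorem~\ref{thm:quant}. Besides (F1) and (F2), the only external results used are elementary facts on convex functions, recalled in Section~\ref{sec:AM}, Cauchy's integral theorem, and the planar Blaschke--Santal\'o inequality, recalled in Section~\ref{sec:second}. Section~\ref{sec:circle} works out the circle and describes the plan of the proof on it.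

\section{The generating function}\label{sec:gen}

Throughout, $O$ is the center of symmetry of $\gamma$. The symmetry enters only in Lemma~\ref{lem:ell} and from Section~\ref{sec:radon} on; elsewhere it matters only that $O$ lies inside $\Omega$. We write $[a,b]=\det(a,b)$ and $\nu(\varphi)=(\sin\varphi,-\cos\varphi)$. This is the outer normal at $\gamma(\varphi)$, its polar angle is $\hat\varphi=\varphi-\frac\pi2$, and
\[
[\nu,e]=1,\qquad e'=-\nu,\qquad \nu'=e .
\]
The tangent angle is a $C^1$ function of arc length with positive derivative, so $\gamma(\varphi)$ is $C^1$ and $\gamma'=\rho e$, where the radius of curvature $\rho$ is continuous and positive. Let $h=\langle\gamma,\nu\rangle>0$ be the support function. Then $h'=\langle\gamma,e\rangle$ is $C^1$, so $h\in C^2$, and differentiating $\gamma=h\nu+h'e$ gives $\rho=h+h''$.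

Let $\Sigma=\{0<\psi-\varphi<\pi\}$ and $\bar\Sigma=\{0\le\psi-\varphi<\pi\}$, and let $\theta=\psi-\varphi$. On $\Sigma$ write
\[
x(\varphi,\psi)=\gamma(\varphi)+\lambda\,e(\varphi)=\gamma(\psi)-\mu\,e(\psi).
\]
Taking scalar products with $\nu(\psi)$ and $\nu(\varphi)$, and using $\langle e(\varphi),\nu(\psi)\rangle=\sin\theta$, we get
\begin{equation}\label{eq:dist}
\lambda\sin\theta=h(\psi)-\langle\gamma(\varphi),\nu(\psi)\rangle,\qquad
\mu\sin\theta=h(\varphi)-\langle\gamma(\psi),\nu(\varphi)\rangle .
\end{equation}
The right sides are the distances from one tangency point to the other tangent line. Hence $\lambda,\mu$ are positive and $C^1$ on $\Sigma$. The area $S$ is the area swept by the radius along the broken line $\gamma(\varphi),x,\gamma(\psi)$ minus the area swept along the arc: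
\begin{equation}\label{eq:Sarea}
2S(\varphi,\psi)=[\gamma(\varphi),x]+[x,\gamma(\psi)]-\int_\varphi^\psi h\rho\,dt,\qquad [\gamma,\gamma']=h\rho .
\end{equation}
The functions $S,\lambda,\mu$ do not change when both arguments are shifted by $2\pi$.

\begin{lemma}\label{lem:S}
\begin{itemize}
\item[(i)] On $\Sigma$,
\begin{equation}\label{eq:dS}
\partial_\psi\lambda=\frac{\mu}{\sin\theta}>0,\qquad \partial_\varphi\mu=-\frac{\lambda}{\sin\theta}<0,\qquad
\partial_\varphi S=-\frac{\lambda^2}2,\qquad \partial_\psi S=\frac{\mu^2}2 .
\end{equation}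
\item[(ii)] For $\theta\le\pi/2$ one has $\lambda,\mu\le\rho_{\max}\theta$ and $S\le\frac12\rho_{\max}^2\theta^3$. So $S,\lambda,\mu$ extend continuously to $\bar\Sigma$ by the value $0$ on the diagonal.
\item[(iii)] There is $d_0>0$ with $\lambda\sin\theta\ge d_0$ and $\mu\sin\theta\ge d_0$ for $\theta\in[\pi/2,\pi)$. Moreover $\lambda,\mu,S\to\infty$ uniformly as $\theta\to\pi$.
\item[(iv)] (Uncrossing.) Let $(\varphi,\psi),(\tilde\varphi,\tilde\psi)\in\bar\Sigma$ with $\varphi<\tilde\varphi$ and $\psi>\tilde\psi$. Then $(\varphi,\tilde\psi),(\tilde\varphi,\psi)\in\bar\Sigma$ and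
\[
S(\varphi,\psi)+S(\tilde\varphi,\tilde\psi)>S(\varphi,\tilde\psi)+S(\tilde\varphi,\psi).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(i) From $x=\gamma(\varphi)+\lambda e(\varphi)$ we get $dx=(\rho\,d\varphi+d\lambda)\,e(\varphi)-\lambda\nu(\varphi)\,d\varphi$, so $[e(\varphi),dx]=\lambda\,d\varphi$. The second expression for $x$ gives $[e(\psi),dx]=-\mu\,d\psi$ in the same way. Insert $\partial_\psi x=\partial_\psi\lambda\,e(\varphi)$ in the second identity and $\partial_\varphi x=-\partial_\varphi\mu\,e(\psi)$ in the first; since $[e(\varphi),e(\psi)]=\sin\theta$, the first two formulas follow. Differentiating \eqref{eq:Sarea},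
\[
2\,dS=[\gamma'(\varphi),x-\gamma(\varphi)]\,d\varphi+[x-\gamma(\psi),\gamma'(\psi)]\,d\psi+[\gamma(\varphi)-\gamma(\psi),dx].
\]
The first two brackets vanish, and $\gamma(\varphi)-\gamma(\psi)=-\lambda e(\varphi)-\mu e(\psi)$. Hence $2\,dS=-\lambda^2d\varphi+\mu^2d\psi$.

(ii) The triangle $\gamma(\varphi),x,\gamma(\psi)$ has the angle $\pi-\theta\ge\pi/2$ at $x$, so its longest side is $|\gamma(\psi)-\gamma(\varphi)|\le\rho_{\max}\theta$. The triangle contains the curvilinear triangle, so $S\le\frac12\lambda\mu\sin\theta$.

(iii) The right sides of \eqref{eq:dist} are continuous and positive on the set $\pi/2\le\theta\le\pi$, which is compact modulo the shift by $2\pi$. This gives $d_0$ and $\lambda,\mu\to\infty$. Integrating $\partial_\psi S\ge d_0^2/(2\sin^2\theta)$ from $\theta=\pi/2$ gives $S\to\infty$.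

(iv) We have $\varphi<\tilde\varphi\le\tilde\psi<\psi<\varphi+\pi$, which gives the two inclusions. The difference of the two sides is $\int_{\tilde\psi}^{\psi}\frac12\big[\mu(\varphi,t)^2-\mu(\tilde\varphi,t)^2\big]\,dt$, and the integrand is positive because $\mu$ decreases in its first argument.
\end{proof}

By \eqref{eq:dS}, the derivative of $S(\varphi_{k-1},\varphi_k)+S(\varphi_k,\varphi_{k+1})$ in $\varphi_k$ vanishes exactly when $\mu(\varphi_{k-1},\varphi_k)=\lambda(\varphi_k,\varphi_{k+1})$, which is the midpoint condition.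

\subsection*{Coordinates on the exterior}
Every exterior point is $\gamma(\varphi)-re(\varphi)$ for a unique $(\varphi,r)\in(\mathbb R/2\pi\mathbb Z)\times(0,\infty)$: here $\gamma(\varphi)$ is the tangency point in the definition of $T$ and $r$ is the distance to it. The coordinate vectors are $\rho e+r\nu$ and $-e$, so the area element is $d\omega=r\,dr\,d\varphi$. The image point is $\gamma(\varphi)+re(\varphi)$, so
\begin{equation}\label{eq:T}
T(\varphi,r)=(\varphi_1,r_1),\qquad r=\lambda(\varphi,\varphi_1),\qquad r_1=\mu(\varphi,\varphi_1).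
\end{equation}
By Lemma~\ref{lem:S}, $\lambda(\varphi,\cdot)$ increases from $0$ to $\infty$ and $\mu(\cdot,\varphi_1)$ decreases from $\infty$ to $0$. So $(\varphi,\varphi_1)\mapsto(\varphi,\lambda)$ and $(\varphi,\varphi_1)\mapsto(\varphi_1,\mu)$ are homeomorphisms of $\Sigma$ onto $\mathbb R\times(0,\infty)$, and \eqref{eq:T} defines a homeomorphism of $\mathbb R\times(0,\infty)$, the lift of $T$, which we also denote by $T$. In the coordinates $(\varphi,\varphi_1)$ both $r\,dr\,d\varphi$ and $r_1\,dr_1\,d\varphi_1$ have density $\lambda\mu/\sin\theta$, so $T$ preserves $\omega$. A set $A$ is called \emph{invariant} if $T(A)=A$.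

\section{The circle and the plan of the proof}\label{sec:circle}

Let $\gamma$ be the unit circle centered at $O$, so $h=\rho=1$. Then $\lambda=\mu=\tan\frac\theta2$, and $S$ is the area of a kite minus the area of a sector:
\[
S=S_\circ(\theta)=\tan\tfrac\theta2-\tfrac\theta2,\qquad S_\circ'(\theta)=\tfrac12\tan^2\tfrac\theta2 ,\qquad T(\varphi,r)=(\varphi+2\arctan r,\;r).
\]

\begin{lemma}\label{lem:ellipse}
For an ellipse with semi-axes $A_1,A_2$ one has $\beta(t)=A_1A_2(\tan\pi t-\pi t)$.
\end{lemma}

\begin{proof}
For the unit circle, $S_\circ'$ is increasing, so $S_\circ$ is convex, and Jensen's inequality gives $\sum_{k<n}S_\circ(\theta_k)\ge nS_\circ(2\pi m/n)$ whenever $\sum_{k<n}\theta_k=2\pi m$, with equality for equal steps. So $\beta(t)=S_\circ(2\pi t)$ for rational $t$, and for all $t$ by (F2). A linear map $\Lambda$ with $\det\Lambda>0$ acts on directions by an increasing homeomorphism of $\mathbb R$ that commutes with the shift by $\pi$. It therefore takes configurations of type $(m,n)$ for $\gamma$ bijectively to configurations of type $(m,n)$ for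 $\Lambda\gamma$, and it multiplies $S$ by $\det\Lambda$. The ellipse is the image of the unit circle under a map with determinant $A_1A_2$.
\end{proof}

The proof of Theorem~\ref{thm:main} has four steps, and each can be seen on the circle.

\emph{Step 1: invariant curves whose areas are the values of $\beta'$.} Fix $s$, let $\theta_s=2\pi s$, and subtract from $S_\circ$ its tangent line at $\theta_s$:
\[
c(\theta)=S_\circ(\theta)-S_\circ(\theta_s)-S_\circ'(\theta_s)(\theta-\theta_s)\ge0 .
\]
The subtracted terms have the same sum along all sequences with given ends and given number of steps. So sequences along which $c$ vanishes are minimal, and they are the orbits on the circle $C_s=\{r=\tan\pi s\}$. The area between $\gamma$ and $C_s$ is $\int_0^{2\pi}\frac12\tan^2\pi s\,d\varphi=\pi\tan^2\pi s=\beta'(s)$. For a general table we construct such a function $c\ge0$ for rational $s$ (Section~\ref{sec:AM}). If $\beta$ is differentiable at $s$, its zeros form a curve $C_s$ that encloses the area $\beta'(s)$. Since a differentiable convex function has continuous derivative,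 the curves $C_s$ leave no gap of positive area (Section~\ref{sec:fill}).

\emph{Step 2: second variation.} At an orbit on $C_s$ the second variation of the action of the circle in the direction $(v_k)$ is $S_\circ''(\theta_s)\sum_k(v_{k+1}-v_k)^2$. For the field equal to $1$ for $1\le k\le N$ and to $0$ elsewhere, only the two end terms survive, because a constant field is the infinitesimal rotation. For a general table the analogous field gives $N-1$ interior terms $g(T^kx)$ and two bounded end terms. On minimal orbits the sum is nonnegative. Integrating over an invariant region $A$ filled with minimal orbits, dividing by $N$ and letting $N\to\infty$, we get $\int_Ag\,d\omega\ge0$ (Section~\ref{sec:second}).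

\emph{Step 3: the integral in $r$.} The function $g$ is explicit, and $\int_0^Rg\,r\,dr=W_1(\varphi,R)-W_2(\varphi,R)$, where $W_1$ goes from $0$ to $\pi\sqrt{\rho/h}$ and $W_2$ goes from $0$ to $\pi$ as $R$ goes from $0$ to $\infty$. For the circle $W_1=W_2=2\arctan R$. With
\begin{equation}\label{eq:ell}
\ell=\int_0^{2\pi}\sqrt{\rho/h}\;d\varphi
\end{equation}
the integral of $g$ over the whole exterior is $\pi\ell-2\pi^2$. On the other hand $\ell\le2\pi$ for every centrally symmetric table, with equality only for ellipses. If minimal orbits filled the whole exterior, this would end the proof.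

\emph{Step 4: halving.} We know minimality on one side of $C_{1/4}$ only. For the circle $C_{1/4}=\{r=1\}$ is traced by the vertices of circumscribed squares, and at $R=1$ both $W_1$ and $W_2$ equal $\pi/2$, half of their limits. The same holds for every Radon curve after integration in $\varphi$: along $C_{1/4}$ the two integrals are $\frac\pi2\ell$ and $\pi^2$ (Section~\ref{sec:radon}). So the integral of $g$ over either side of $C_{1/4}$ is $\frac\pi2(\ell-2\pi)$, and either side suffices.

\section{Periodic minimizers and differentiability at a rational point}\label{sec:AM}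

We recall what we need about a convex function $\beta$ on an open interval. The one-sided derivatives $\beta'_-(s)\le\beta'_+(s)$ exist at every point. A number $b$ is a \emph{subgradient} at $s$ if $\beta(t)\ge\beta(s)+b(t-s)$ for all $t$; the subgradients form the interval $[\beta'_-(s),\beta'_+(s)]$, so $\beta$ is differentiable at $s$ if and only if the subgradient is unique. Finally, if $\beta$ is differentiable at $\sigma$ and at points $s_j\to\sigma$, then $\beta'(s_j)\to\beta'(\sigma)$.

A \emph{chain} is a finite or bi-infinite sequence $(\varphi_k)$ with steps $\varphi_{k+1}-\varphi_k\in[0,\pi)$. Zero steps are allowed so that minima over chains are attained. A bi-infinite chain has \emph{type $(p,q)$} if $\varphi_{k+q}=\varphi_k+2\pi p$; here $p,q$ need not be coprime. The definition \eqref{eq:beta} concerns coprime pairs only, and we first show that going around several times gains nothing.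

\begin{lemma}\label{lem:long}
Every chain of type $(p,q)$ with $p\ge1$ satisfies $\sum_{k=0}^{q-1}S(\varphi_k,\varphi_{k+1})\ge q\,\beta(p/q)$.
\end{lemma}

\begin{proof}
The steps are less than $\pi$, so $p/q\in(0,1/2)$. Write $(p,q)=(jm,jn)$ with $m/n$ in lowest terms, and put $X_k^i=\varphi_{k+in}-2\pi im$. The sum in the lemma equals $\sum_{k=0}^{n-1}\sum_{i=0}^{j-1}S(X_k^i,X_{k+1}^i)$. For each $k$ let $Y_k^1\le\dots\le Y_k^j$ be the numbers $X_k^0,\dots,X_k^{j-1}$ in increasing order.

Fix $k$ and consider the $j$ pairs $(X_k^i,X_{k+1}^i)\in\bar\Sigma$. If two pairs cross as in Lemma~\ref{lem:S}(iv), exchange their second entries; the pairs stay in $\bar\Sigma$ and the sum of $S$ strictly decreases. There are finitely many matchings, so the process stops. When no two pairs cross, the lexicographic order of the pairs sorts both entries, so the pairs are $(Y_k^l,Y_{k+1}^l)$. Thus $(Y_k^l,Y_{k+1}^l)\in\bar\Sigma$ and $\sum_iS(X_k^i,X_{k+1}^i)\ge\sum_lS(Y_k^l,Y_{k+1}^l)$.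

Since $X_{k+n}^i=X_k^{i+1}+2\pi m$ and $X_k^j=X_k^0$, we have $Y_{k+n}^l=Y_k^l+2\pi m$: each $Y^l$ is a chain of type $(m,n)$. The sequences $(1-\varepsilon)Y_k^l+\varepsilon\,2\pi mk/n$ are configurations of type $(m,n)$ for $0<\varepsilon\le1$, and $S$ is continuous on $\bar\Sigma$, so $\sum_{k<n}S(Y_k^l,Y_{k+1}^l)\ge n\beta(m/n)$. Sum over $l$.
\end{proof}

Next, there is a constant $C_1$ with
\begin{equation}\label{eq:cubic}
0\le\beta(t)\le C_1t^3\qquad(0<t\le1/4).
\end{equation}
Indeed, $\beta>0$ at rational points by (F1), so $\beta\ge0$. Equal steps and Lemma~\ref{lem:S}(ii) give $\beta(1/q)\le Cq^{-3}$ for $q\ge4$. For $t\in[\frac1{q+1},\frac1q]$ convexity gives $\beta(t)\le Cq^{-3}\le8Ct^3$.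

\subsection*{A nonnegative cost}
Fix a rational $s=m/n\in(0,1/2)$ in lowest terms and a subgradient $b$ of $\beta$ at $s$. Put $\alpha=bs-\beta(s)$, so that $\beta(t)\ge bt-\alpha$ for all $t$. Then $\alpha>0$. Indeed, \eqref{eq:cubic} with $t\to0$ gives $\alpha\ge0$; and if $\alpha=0$, then $b=\beta(s)/s>0$ and $bt\le C_1t^3$ for small $t$, which is impossible. Let
\[
c_1(\varphi,\psi)=S(\varphi,\psi)-\frac b{2\pi}(\psi-\varphi)+\alpha\qquad\text{on }\bar\Sigma,
\]
and call $\sum c_1$ the \emph{cost} of a finite chain. A chain $\varphi_0,\dots,\varphi_q$ is \emph{closed} if $\varphi_q=\varphi_0+2\pi p$ with $p\in\mathbb Z$. \emph{Closed chains have nonnegative cost.} For $p\ge1$ the cost is $\sum S-bp+q\alpha\ge q\beta(p/q)-bp+q\alpha\ge0$ by Lemma~\ref{lem:long}; for $p=0$ all steps vanish and the cost is $q\alpha$.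

For the circle $c_1$ is the function $c$ of Section~\ref{sec:circle} and is itself nonnegative. In general it is nonnegative only in sum over closed chains. We correct it by a term $u(\varphi)-u(\psi)$, which does not change such sums, to make it nonnegative term by term. The natural candidate for $u(\psi)$ is the least cost of reaching $\psi$.

\begin{lemma}\label{lem:u}
There is a Lipschitz $2\pi$-periodic function $u$ such that
$c(\varphi,\psi):=c_1(\varphi,\psi)+u(\varphi)-u(\psi)\ge0$ on $\bar\Sigma$.
\end{lemma}

\begin{proof}
Let $\varphi_*$ be a point of a minimizing configuration of type $(m,n)$. One period of it is a closed chain of cost $n\beta(s)-bm+n\alpha=0$, a \emph{free loop}. Let $u(\psi)$ be the infimum of the costs of chains with at least one step from a point of $\varphi_*+2\pi\mathbb Z$ to $\psi$. Translating chains by $2\pi$ shows that $u$ is periodic.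

Any $\varphi$ can be joined to the translate of any $\psi$ at distance in $[2\pi,4\pi)$ by $8$ equal steps in $[\pi/4,\pi/2)$, at a cost of modulus at most some constant $K$. Hence $u\le K$. Appending such $8$ steps to a chain from $\varphi_*+2\pi\mathbb Z$ to $\psi$ produces a closed chain, so $u\ge-K$. Appending one step to a chain that ends at $\varphi$ gives
\begin{equation}\label{eq:usub}
u(\psi)\le u(\varphi)+c_1(\varphi,\psi)\qquad\text{on }\bar\Sigma,
\end{equation}
which is $c\ge0$.

For the Lipschitz bound we move the endpoint of an almost optimal chain; this needs the last step to stay away from $0$ and $\pi$. Let $0<\varepsilon<\min(1,\alpha/4)$ and let $\varphi_0,\dots,\varphi_q=\psi$ be a chain of cost at most $u(\psi)+\varepsilon$. After prepending a free loop we have $q\ge4$. The initial parts ending at $\varphi_{q-1}$ and $\varphi_{q-2}$ cost at least $u(\varphi_{q-1})$ and $u(\varphi_{q-2})$. So $c_1(\varphi_{q-1},\psi)\le u(\psi)+\varepsilon-u(\varphi_{q-1})\le2K+1$, and by \eqref{eq:usub}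
\[
c_1(\varphi_{q-2},\varphi_{q-1})\le u(\psi)+\varepsilon-u(\varphi_{q-2})-c_1(\varphi_{q-1},\psi)\le u(\varphi_{q-1})+\varepsilon-u(\varphi_{q-2})\le2K+1 .
\]
By Lemma~\ref{lem:S}(iii) the last two steps are at most $\pi-2\theta_1$, with $\theta_1>0$ independent of $\psi$ and $\varepsilon$. Let $C_2=\sup\{\mu^2/2:\theta\le\pi-\theta_1\}$ and choose $0<\theta_0\le\theta_1$ with $C_2\theta_0\le\alpha/2$. Suppose the last step were less than $\theta_0$. Deleting $\varphi_{q-1}$ gives a chain whose last step is less than $\pi-\theta_1$, and lowers the cost by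
\[
\alpha+S(\varphi_{q-1},\psi)-\big(S(\varphi_{q-2},\psi)-S(\varphi_{q-2},\varphi_{q-1})\big)\ge\alpha-C_2\theta_0\ge\alpha/2>\varepsilon .
\]
The new cost would be less than $u(\psi)$, a contradiction. So the last step lies in $[\theta_0,\pi-2\theta_1]$. For $|\psi'-\psi|\le\theta_0/2$ the step from $\varphi_{q-1}$ to $\psi'$ lies in $(0,\pi-\theta_1]$, and with $K'=C_2+|b|/2\pi$
\[
u(\psi')\le u(\varphi_{q-1})+c_1(\varphi_{q-1},\psi')\le u(\varphi_{q-1})+c_1(\varphi_{q-1},\psi)+K'|\psi'-\psi|\le u(\psi)+\varepsilon+K'|\psi'-\psi| .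
\]
Let $\varepsilon\to0$ and exchange the roles of $\psi$ and $\psi'$.
\end{proof}

Call $(\varphi,\psi)\in\bar\Sigma$ a \emph{zero pair} if $c(\varphi,\psi)=0$. Zero pairs lie in $\Sigma$, because $c(\varphi,\varphi)=\alpha>0$. A chain of type $(m,n)$ has $\sum_{k<n}c=\sum_{k<n}S-n\beta(s)$. So \emph{the minimizing configurations of type $(m,n)$ are exactly the chains of type $(m,n)$ all of whose consecutive pairs are zero pairs}; this holds for every choice of the subgradient $b$.

\begin{lemma}\label{lem:zero}
\begin{itemize}
\item[(Z1)] If $(\xi,\xi')$ and $(\eta,\eta')$ are zero pairs and $\xi<\eta$, then $\xi'\le\eta'$.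
\item[(Z2)] If $(\xi,\chi)$ and $(\chi,\xi')$ are zero pairs, then $\mu(\xi,\chi)=\lambda(\chi,\xi')$.
\item[(Z3)] If $(\xi,\chi),(\eta,\chi)$ are zero pairs and some $(\chi,\zeta)$ is a zero pair, then $\xi=\eta$. If $(\chi,\xi'),(\chi,\eta')$ are zero pairs and some $(\zeta,\chi)$ is a zero pair, then $\xi'=\eta'$.
\item[(Z4)] Let $(\varphi_k)_{k\in\mathbb Z}$ be a chain of zero pairs, and let $(\varphi_k')$ be a chain that differs from it for finitely many $k$. Then $\sum_k\big[S(\varphi'_k,\varphi'_{k+1})-S(\varphi_k,\varphi_{k+1})\big]\ge0$.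
\end{itemize}
\end{lemma}

\begin{proof}
(Z1) If $\xi'>\eta'$, Lemma~\ref{lem:S}(iv) holds with $c$ in place of $S$, because the linear terms and the values of $u$ cancel; this gives $0>c(\xi,\eta')+c(\eta,\xi')\ge0$. (Z2) In $t\mapsto c(\xi,t)+c(t,\xi')$ the terms $u(t)$ cancel, so this function is $C^1$ near $\chi$. It is nonnegative and vanishes at $\chi$, and its derivative there is $\frac12\mu(\xi,\chi)^2-\frac12\lambda(\chi,\xi')^2$ by \eqref{eq:dS}. (Z3) By (Z2), $\mu(\xi,\chi)=\lambda(\chi,\zeta)=\mu(\eta,\chi)$ in the first case and $\lambda(\chi,\xi')=\mu(\zeta,\chi)=\lambda(\chi,\eta')$ in the second; use strict monotonicity. (Z4) The difference $c-S$ telescopes, so the sum equals $\sum_kc(\varphi'_k,\varphi'_{k+1})\ge0$.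
\end{proof}

\subsection*{A gap between minimizers produces a corner}
Let $P_s\subset\mathbb R$ be the set of all points of minimizing configurations of type $(m,n)$. Suppose $P_s$ misses a point $\chi$. A configuration of rotation number $t$ close to $s$, watched every $n$ steps, drifts slowly and has to pass the translates of $\chi$; the number of passages per step is proportional to $|t-s|$. If every passage costs a fixed amount, then $\beta(t)$ exceeds the supporting line at $s$ by a multiple of $|t-s|$. The difficulty is that a passage may be free in one direction, since there may be chains of zero pairs that are not periodic. We show that, for a suitable $\chi$, it is not free in both directions.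

\begin{proposition}\label{prop:cover}
If $\beta$ is differentiable at the rational point $s$, then $P_s=\mathbb R$.
\end{proposition}

\begin{proof}
Suppose $P_s\ne\mathbb R$. Let $G(\xi,\xi')$ be the minimum of $\sum c$ over $n$-step chains from $\xi$ to $\xi'+2\pi m$, and $+\infty$ if there are none. Since $c\ge0$ is continuous on $\bar\Sigma$ and tends to $\infty$ uniformly as $\theta\to\pi$, the chains with $\sum c\le\mathrm{const}$ and first point in a compact set form a compact set. So the minimum is attained and $G$ is lower semicontinuous. Also $G\ge0$, $G(\xi+2\pi,\xi'+2\pi)=G(\xi,\xi')$, and $G(\xi,\xi)=0$ if and only if $\xi\in P_s$; in particular $P_s$ is closed. Let $Z=\{G=0\}$.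

\emph{$Z$ is monotone: if $(\xi,\xi'),(\eta,\eta')\in Z$ and $\xi<\eta$, then $\xi'\le\eta'$.} Let $(\xi_k),(\eta_k)$, $0\le k\le n$, be the corresponding chains of zero pairs. If $\xi_k<\eta_k$, then $\xi_{k+1}\le\eta_{k+1}$ by (Z1), and for $k+1<n$ equality contradicts (Z3). So $\xi_k<\eta_k$ for $k<n$, and $\xi_n\le\eta_n$.

\emph{Choice of $\chi$.} Let $N_1$ be the set of $w$ with $(\xi,w),(\eta,w)\in Z$ for some $\xi<\eta$. If $w_1<w_2$ lie in $N_1$ with intervals $(\xi_1,\eta_1)$ and $(\xi_2,\eta_2)$, then $\eta_1\le\xi_2$, since $\xi_2<\eta_1$ would give $w_2\le w_1$. The intervals are disjoint, so $N_1$ is countable. Let $N_2$ be the set of $w$ with $(w,\xi'),(w,\eta')\in Z$ for some $\xi'<\eta'$. For $w_1<w_2$ in $N_2$ monotonicity gives $\eta_1'\le\xi_2'$, so $N_2$ is countable too. The complement of $P_s$ is open and nonempty, so there is $\chi\notin P_s\cup N_1\cup N_2$. Put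
\[
\delta^+=\inf\{G(\xi,\xi'):\xi\le\chi\le\xi'\},\qquad\delta^-=\inf\{G(\eta,\eta'):\eta'\le\chi\le\eta\}.
\]
Both are finite, since equal steps give $G(\chi,\chi)<\infty$. If $G(\xi,\xi')<\infty$, then
\begin{equation}\label{eq:range}
-2\pi m\le\xi'-\xi<n\pi-2\pi m ,
\end{equation}
so both infima are taken over bounded closed sets and are attained.

\emph{$\delta^++\delta^->0$.} Otherwise there are $(\xi,\xi'),(\eta,\eta')\in Z$ with $\xi\le\chi\le\xi'$ and $\eta'\le\chi\le\eta$. If $\xi<\eta$, then $\xi'\le\eta'$, so $\xi'=\eta'=\chi$ and $\chi\in N_1$. If $\xi=\eta=\chi$ and $\xi'\ne\eta'$, then $\chi\in N_2$. If $\xi=\eta=\chi$ and $\xi'=\eta'$, then $\xi'=\chi$ and $\chi\in P_s$. Each case contradicts the choice of $\chi$.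

\emph{Counting passages.} Let $t=M/N\in(0,1/2)$, $t\ne s$, be in lowest terms, let $(\varphi_k)$ be a minimizing configuration of type $(M,N)$, and put $X_j=\varphi_{jn}-2\pi mj$. Then $X_N=X_0+2\pi L$ with $L=nM-mN=nN(t-s)$. The block $\varphi_{jn},\dots,\varphi_{(j+1)n}$, shifted by $-2\pi mj$, goes from $X_j$ to $X_{j+1}+2\pi m$, so
\begin{equation}\label{eq:count}
\sum_{j=0}^{N-1}G(X_j,X_{j+1})\le\sum_{k=0}^{nN-1}c(\varphi_k,\varphi_{k+1})=nN\big(\beta(t)-\beta(s)-b(t-s)\big).
\end{equation}
By \eqref{eq:range}, $|X_{j+1}-X_j|<n\pi$, so the interval between $X_j$ and $X_{j+1}$ contains fewer than $n/2+1\le n$ points of $\chi+2\pi\mathbb Z$. Let $t>s$. Each of the $L$ points $y$ of $\chi+2\pi\mathbb Z$ in $(X_0,X_N]$ satisfies $X_j<y\le X_{j+1}$, where $j+1$ is the first index with $X_{j+1}\ge y$. So at least $L/n$ terms on the left of \eqref{eq:count} are at least $\delta^+$, and $\beta(t)-\beta(s)-b(t-s)\ge\delta^+(t-s)/n$. Let $t<s$. Each of the $|L|$ points $y$ in $[X_N,X_0)$ satisfies $X_{j+1}\le y<X_j$, where $j+1$ is the first index with $X_{j+1}\le y$, and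 we get $\beta(t)-\beta(s)-b(t-s)\ge\delta^-(s-t)/n$. Letting $t\to s$ from both sides gives $\beta'_+(s)-\beta'_-(s)\ge(\delta^++\delta^-)/n>0$.
\end{proof}

\begin{proposition}\label{prop:curve}
Let $s=m/n$ and suppose $P_s=\mathbb R$.
\begin{itemize}
\item[(i)] For each $\varphi$ there is exactly one minimizing configuration of type $(m,n)$ with $\varphi_0=\varphi$. The map $f_s:\varphi_0\mapsto\varphi_1$ is an increasing homeomorphism of $\mathbb R$ that commutes with the shift by $2\pi$, the configuration is $\varphi_k=f_s^k(\varphi)$, and $f_s^n=\mathrm{id}+2\pi m$.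
\item[(ii)] Let $R_s(\varphi)=\lambda(\varphi,f_s(\varphi))$. Then $R_s(\varphi)=\mu(f_s^{-1}(\varphi),\varphi)$, the curve $C_s=\{r=R_s(\varphi)\}$ and the regions $\{r<R_s\}$, $\{r>R_s\}$ are invariant, and $T$ acts on $C_s$ by $\varphi\mapsto f_s(\varphi)$.
\item[(iii)] $\beta$ is differentiable at $s$, and $\beta'(s)=\int_0^{2\pi}\frac12R_s^2\,d\varphi$ is the area between $\gamma$ and $C_s$.
\item[(iv)] If also $P_{s'}=\mathbb R$ for a rational $s'>s$, then $f_s<f_{s'}$ and $R_s<R_{s'}$ everywhere.
\end{itemize}
\end{proposition}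

\begin{proof}
(i) Index shifts and translates by $2\pi$ of minimizing configurations are minimizing. This gives existence, surjectivity of $f_s$, and commutation with the shift. If two minimizing configurations agree at $k$, they agree at $k\pm1$ by (Z3); this gives uniqueness, and then $\varphi_k=f_s^k(\varphi_0)$. If $\xi<\eta$, then $f_s(\xi)\le f_s(\eta)$ by (Z1), and equality is excluded by (Z3). An increasing bijection of $\mathbb R$ is a homeomorphism.

(ii) The second formula for $R_s$ is (Z2), and by \eqref{eq:T} it gives $T(\varphi,R_s(\varphi))=(f_s(\varphi),R_s(f_s(\varphi)))$. Let $T(\varphi,r)=(\varphi_1,r_1)$. If $r<R_s(\varphi)$, then $\varphi_1<f_s(\varphi)$, so $f_s^{-1}(\varphi_1)<\varphi$ and $r_1=\mu(\varphi,\varphi_1)<\mu(f_s^{-1}(\varphi_1),\varphi_1)=R_s(\varphi_1)$. If $r>R_s(\varphi)$, all inequalities are reversed. So $T$ maps each of three sets that partition the exterior into itself, and since $T$ is a bijection, onto itself.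

(iii) Let $b$ be any subgradient at $s$, with its functions $u$ and $c$. The Lipschitz function $u$ is differentiable almost everywhere, and $\int_0^{2\pi}u'\,d\varphi=0$. At a point $\varphi$ of differentiability, $c(\cdot,f_s(\varphi))\ge0$ vanishes at $\varphi$, so its derivative $-\frac12R_s(\varphi)^2+\frac b{2\pi}+u'(\varphi)$ is zero. Integration gives $b=\int_0^{2\pi}\frac12R_s^2\,d\varphi$. The right side does not depend on $b$, so the subgradient is unique.

(iv) Let $s'=m'/n'$. If $f_s(\varphi)=f_{s'}(\varphi)$, then $(\varphi,R_s(\varphi))$ lies on $C_s$ and $C_{s'}$, so $f_s^k(\varphi)=f_{s'}^k(\varphi)$ for all $k$; for $k=nn'$ this gives $mn'=m'n$, which is false. So $f_s-f_{s'}$ has constant sign. If $f_s>f_{s'}$, then $f_s^k\ge f_{s'}^k$ by induction, and $k=nn'$ gives $s\ge s'$. So $f_s<f_{s'}$, and $R_s<R_{s'}$ because $\lambda(\varphi,\cdot)$ increases.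
\end{proof}

\section{The invariant curves leave no gaps}\label{sec:fill}

In this section $J=(0,1/4]$ or $J=[1/4,1/2)$, and $\beta$ is differentiable at every point of $J$. Put $J_{\mathbb Q}=J\cap\mathbb Q$. By Propositions~\ref{prop:cover} and~\ref{prop:curve} the curves $C_s$, $s\in J_{\mathbb Q}$, exist and are nested. They form a countable family, of total area zero; we show that the family is dense. The areas $\beta'(s)$ depend continuously on $s$, so a gap in the family has area zero. To conclude that there is no gap at all, we need the two sides of a gap to be continuous graphs.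

\begin{lemma}\label{lem:nogap}
Let $J_{\mathbb Q}=L\cup U$ with $L,U$ nonempty and $s<s'$ for all $s\in L$, $s'\in U$. Then $\sup_{s\in L}R_s=\inf_{s\in U}R_s$ everywhere.
\end{lemma}

\begin{proof}
Put $R^-=\sup_LR_s$ and $R^+=\inf_UR_s$, so $R^-\le R^+$. Fix $s_0\in L$ and $s_1\in U$.

\emph{Continuity.} Let $F=\sup_Lf_s$ and $H=\inf_Lf_s^{-1}$. Then $f_{s_0}\le F\le f_{s_1}$ and $f_{s_1}^{-1}\le H\le f_{s_0}^{-1}$, so the pairs $(\varphi,F(\varphi))$, $(H(\varphi),\varphi)$ and their limits lie in $\Sigma$. By monotonicity and continuity of $\lambda$ and $\mu$, the two formulas for $R_s$ pass to the limit: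
\begin{equation}\label{eq:two}
R^-(\varphi)=\lambda(\varphi,F(\varphi))=\mu(H(\varphi),\varphi).
\end{equation}
The function $F$ is nondecreasing and, as a supremum of continuous functions, lower semicontinuous; hence it is continuous from the left. The function $H$ is nondecreasing and upper semicontinuous, hence continuous from the right. Taking limits from the right in \eqref{eq:two} gives $\lambda(\varphi,F(\varphi+))=\mu(H(\varphi),\varphi)=\lambda(\varphi,F(\varphi))$, so $F(\varphi+)=F(\varphi)$. Thus $F$ and $R^-$ are continuous. For $R^+$ take $F=\inf_Uf_s$, which is continuous from the right, and $H=\sup_Uf_s^{-1}$, which is continuous from the left; \eqref{eq:two} holds for $R^+$, and limits from the left give $F(\varphi-)=F(\varphi)$.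

\emph{Areas.} Let $\sigma=\sup L=\inf U$; it lies in $[s_0,s_1]\subset J$, so $\beta$ is differentiable at $\sigma$. Take a nondecreasing sequence $s_j\in L$ with $s_j\to\sigma$, constant if $\sigma\in L$. Then $R_{s_j}\uparrow R^-$, and by monotone convergence and Proposition~\ref{prop:curve}(iii), $\int\frac12(R^-)^2d\varphi=\lim\beta'(s_j)=\beta'(\sigma)$. A nonincreasing sequence in $U$, dominated by its first term, gives $\int\frac12(R^+)^2d\varphi=\beta'(\sigma)$. Two continuous functions $0<R^-\le R^+$ with equal integrals of squares coincide.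
\end{proof}

Put $A_{\mathrm{in}}=\{0<r<R_{1/4}(\varphi)\}$, $A_{\mathrm{out}}=\{r>R_{1/4}(\varphi)\}$ and, when $C_s$ exists for a rational $s>1/4$, $A_s=\{R_{1/4}(\varphi)<r<R_s(\varphi)\}$. These sets are open and invariant, and $A_{\mathrm{in}}$ and $A_s$ have finite area.

\begin{proposition}\label{prop:dense}
\begin{itemize}
\item[(a)] If $J=(0,1/4]$, then $A_{\mathrm{in}}$ lies in the closure of $\bigcup_{s\in J_{\mathbb Q}}C_s$.
\item[(b)] If $J=[1/4,1/2)$, then each $A_{s_1}$, $s_1\in J_{\mathbb Q}\setminus\{1/4\}$, lies in the closure of $\bigcup_{s\in J_{\mathbb Q}}C_s$, and $R_s(\varphi)\to\infty$ for every $\varphi$ as $s\uparrow1/2$ in $J_{\mathbb Q}$.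
\end{itemize}
\end{proposition}

\begin{proof}
Let $(\varphi,r)$ lie on no $C_s$, and put $L=\{s\in J_{\mathbb Q}:R_s(\varphi)<r\}$ and $U=\{s\in J_{\mathbb Q}:R_s(\varphi)>r\}$. By Proposition~\ref{prop:curve}(iv), every element of $L$ is less than every element of $U$. If $L$ and $U$ are nonempty, Lemma~\ref{lem:nogap} gives $r=\sup_LR_s(\varphi)$, so $(\varphi,r)$ is a limit of points $(\varphi,R_s(\varphi))\in C_s$. For $(\varphi,r)\in A_{s_1}$ in case (b), $1/4\in L$ and $s_1\in U$. For $(\varphi,r)\in A_{\mathrm{in}}$ in case (a), $1/4\in U$, and $L$ is nonempty if $\inf_sR_s(\varphi)=0$. The latter holds for almost every $\varphi$, because convexity and \eqref{eq:cubic} give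
\[
\int_0^{2\pi}\tfrac12R_s^2\,d\varphi=\beta'(s)\le\frac{\beta(2s)-\beta(s)}s\le\frac{\beta(2s)}s\to0\qquad(s\to0).
\]
Such $\varphi$ are dense, so the closure contains all of the open set $A_{\mathrm{in}}$.

It remains to prove $R_s(\varphi)\to\infty$. Otherwise $R_s(\varphi)\uparrow r^*<\infty$, and the orbit of $(\varphi,r^*)$ would have to turn as fast as rotation number $1/2$ requires; we show that it cannot move away from $\gamma$ fast enough for that. Fix $k\ge1$ and $s=m/n$. The function $f_s^k-\mathrm{id}$ is $2\pi$-periodic. For $\xi<\eta<\xi+2\pi$ we have $f_s^k(\xi)<f_s^k(\eta)<f_s^k(\xi)+2\pi$, so its values at $\xi$ and $\eta$ differ by less than $2\pi$. It takes the value $2\pi sk$: if it were everywhere larger, or everywhere smaller, then $n$ iterations would contradict $f_s^{kn}=\mathrm{id}+2\pi mk$. Hence $f_s^k(\varphi)\ge\varphi+2\pi sk-2\pi$. Let $(\varphi_k,r_k)=T^k(\varphi,r^*)$, with corresponding points $x_k$ of the plane. By continuity of $T^k$, $\varphi_k-\varphi\ge\pi k-2\pi$; with $\theta_j=\varphi_{j+1}-\varphi_j$ this reads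
\[
\sum_{j=0}^{k-1}(\pi-\theta_j)\le2\pi\qquad\text{for all }k .
\]
If $\theta_j\ge\pi/2$, then $\pi-\theta_j\ge\sin\theta_j\ge d_0/r_j$ by Lemma~\ref{lem:S}(iii); so always $\pi-\theta_j\ge\min(\pi/2,d_0/r_j)$. With $\Gamma=\max|\gamma|$, the relation $x_{j+1}=2\gamma(\varphi_j)-x_j$ gives $|x_j|\le|x_0|+2j\Gamma$ and $r_j\le|x_0|+(2j+1)\Gamma$. So the series $\sum_j(\pi-\theta_j)$ diverges, a contradiction.
\end{proof}

\section{The second variation and its integral}\label{sec:second}

We want a test field for the second variation that is defined for every table, loses nothing for ellipses, and leads to an integrand that can be integrated in $r$. For an ellipse $\Lambda(\text{unit circle})$, the flow $x\mapsto\Lambda\,\mathrm{Rot}_t\Lambda^{-1}x$ commutes with $T$, and $[x,\dot x]=\det\Lambda\,|\Lambda^{-1}x|^2$ is constant along each orbit of $T$. Since the polar angle $\vartheta$ of $x$ moves with speed $[x,\dot x]/|x|^2$, the null direction is $\delta\vartheta_k=\mathrm{const}/|x_k|^2$. This formula makes sense for every table, but it is written in the polar angles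 of the vertices. Also, $S(\varphi,\psi)$ couples two points of $\gamma$, so its second derivatives are not explicit functions of $(\varphi,r)$. Both points are settled by cutting the circumscribed polygon along rays from $O$ into triangles, each of which involves one tangent line only, and by taking the angles of the rays as additional variables.

\subsection*{An action with two sets of variables}
For $|\vartheta-\hat\varphi|<\pi/2$ the ray of polar angle $\vartheta$ meets the tangent line at $\gamma(\varphi)$ at the point $y=h\nu+h\tan(\vartheta-\hat\varphi)\,e$, at distance $h/\cos(\vartheta-\hat\varphi)$ from $O$. Put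
\[
P(\vartheta,\varphi)=\tfrac12h(\varphi)^2\tan(\vartheta-\hat\varphi)=\tfrac12[h\nu,y],\qquad B(\varphi)=\tfrac12\int_0^\varphi h\rho\,dt-\tfrac12h(\varphi)h'(\varphi).
\]

\begin{lemma}\label{lem:F}
Let $(\varphi,\psi)\in\Sigma$ and $I=(\hat\psi-\frac\pi2,\hat\varphi+\frac\pi2)$. The point $x(\varphi,\psi)$ has exactly one polar angle $\vartheta^*$ in $I$, and for all $\vartheta\in I$
\[
P(\vartheta,\varphi)-P(\vartheta,\psi)\ge S(\varphi,\psi)+B(\psi)-B(\varphi),
\]
with equality for $\vartheta=\vartheta^*$.
\end{lemma}

\begin{proof}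
The interval $I$ has length $\pi-\theta\in(0,\pi)$, and on it both values of $P$ are defined. The $\vartheta$-derivative of the left side is $\frac12(d_\varphi^2-d_\psi^2)$, where $d_\varphi,d_\psi$ are the distances along the ray to the two tangent lines. It tends to $-\infty$ at the left end of $I$ and to $+\infty$ at the right end, so it has a zero. It vanishes only if the ray passes through $x=x(\varphi,\psi)$, which happens for at most one $\vartheta\in I$. So the left side is minimal at this $\vartheta^*$. There $y=x$ for both lines. Since $h\nu=\gamma-h'e$ and $[e,x]=-h$ on a tangent line, $P(\vartheta^*,\varphi)=\frac12[\gamma(\varphi),x]+\frac12hh'(\varphi)$ and $P(\vartheta^*,\psi)=\frac12[\gamma(\psi),x]+\frac12hh'(\psi)$. Subtract and use \eqref{eq:Sarea}.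
\end{proof}

Let $x$ be an exterior point with orbit $T^kx=(\varphi_k,r_k)$, $k\in\mathbb Z$, so that
\[
x_k=\gamma(\varphi_k)-r_ke(\varphi_k)=x(\varphi_{k-1},\varphi_k),\qquad x_{k+1}=\gamma(\varphi_k)+r_ke(\varphi_k).
\]
The index $k$ on $h,h',\rho$ means evaluation at $\varphi_k$. Put $p_k^\pm=(h_k'\pm r_k)/h_k$ and $D_k=h_k\rho_k+r_k^2$, and for a finitely supported real sequence $w=(w_k)$ put
\begin{equation}\label{eq:Q}
Q_x(w)=\sum_{k\in\mathbb Z}\Big[\frac{p_k^+\,w_{k+1}^2}{|x_{k+1}|^2}-\frac{p_k^-\,w_k^2}{|x_k|^2}-\frac{r_k(w_k+w_{k+1})^2}{2h_kD_k}\Big].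
\end{equation}
Let $\mathcal M$ be the set of exterior points $x$ with $Q_x(w)\ge0$ for all finitely supported $w$; the next proof shows that $Q_x$ is a second variation of area, so $\mathcal M$ is the set of points whose orbit has nonnegative second variation. For fixed $w$ the function $x\mapsto Q_x(w)$ is continuous, so $\mathcal M$ is closed in the exterior. Shifting the index shows that $\mathcal M$ is invariant.

\begin{proposition}\label{prop:inM}
If $P_s=\mathbb R$, then $C_s\subset\mathcal M$.
\end{proposition}

\begin{proof}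
Let $x\in C_s$; then $(\varphi_k)$ is a chain of zero pairs. Let $\vartheta_k$ be the angle $\vartheta^*$ of Lemma~\ref{lem:F} for the pair $(\varphi_{k-1},\varphi_k)$. Consider
\[
E(\vartheta^-,\varphi,\vartheta^+)=P(\vartheta^+,\varphi)-P(\vartheta^-,\varphi),
\]
the signed area of the triangle cut by the tangent line at $\gamma(\varphi)$ from the sector between two rays; it is $C^2$ because $h$ is. Let $(\vartheta'_k,\varphi'_k)$ be close to $(\vartheta_k,\varphi_k)$ and equal to it for all but finitely many $k$. Collect the terms that contain the same $\vartheta$ and apply Lemma~\ref{lem:F}, with equality for the unperturbed sequence. The terms $B$ telescope, and (Z4) gives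
\[
\sum_k\big[E(\vartheta'_k,\varphi'_k,\vartheta'_{k+1})-E(\vartheta_k,\varphi_k,\vartheta_{k+1})\big]\ge\sum_k\big[S(\varphi'_{k-1},\varphi'_k)-S(\varphi_{k-1},\varphi_k)\big]\ge0 .
\]
So for finitely supported $(\delta\vartheta_k,\delta\varphi_k)$ the sum over $k$ of the Hessian forms of $E$ at $(\vartheta_k,\varphi_k,\vartheta_{k+1})$, evaluated on $(\delta\vartheta_k,\delta\varphi_k,\delta\vartheta_{k+1})$, is nonnegative.

We compute the Hessian. Let $p^\pm=\tan(\vartheta^\pm-\hat\varphi)$, so $E=\frac12h^2(p^+-p^-)$, $\partial_\varphi p^\pm=-(1+(p^\pm)^2)$ and $\partial_{\vartheta^\pm}p^\pm=1+(p^\pm)^2$. Then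
\[
\partial_\varphi E=h(p^+-p^-)\,\Big[h'-\frac h2(p^++p^-)\Big].
\]
At the orbit, $x_{k+1}=h\nu+(h'+r)e$ and $x_k=h\nu+(h'-r)e$, so $p^\pm=p^\pm_k$, $|x_{k+1}|^2=h^2(1+(p^+)^2)$ and $|x_k|^2=h^2(1+(p^-)^2)$. The bracket vanishes and $h(p^+-p^-)=2r$, so the derivatives of $\partial_\varphi E$ are $2r$ times those of the bracket. Since $(p^+)^2+(p^-)^2=2(h'^2+r^2)/h^2$,
\[
\partial_\varphi^2E=2r\Big[h''-\frac{h'^2}h+h+\frac{h'^2+r^2}h\Big]=\frac{2rD}h,\qquad
\partial_\varphi\partial_{\vartheta^+}E=-\frac rh|x_{k+1}|^2,\qquad\partial_\varphi\partial_{\vartheta^-}E=-\frac rh|x_k|^2 .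
\]
Further $\partial^2_{\vartheta^+}E=p^+|x_{k+1}|^2$, $\partial^2_{\vartheta^-}E=-p^-|x_k|^2$ and $\partial_{\vartheta^+}\partial_{\vartheta^-}E=0$. Take $\delta\vartheta_k=w_k/|x_k|^2$. The $k$-th form becomes
\[
\frac{p_k^+w_{k+1}^2}{|x_{k+1}|^2}-\frac{p_k^-w_k^2}{|x_k|^2}+\frac{2r_kD_k}{h_k}\,\delta\varphi_k^2-\frac{2r_k}{h_k}(w_k+w_{k+1})\,\delta\varphi_k .
\]
The best choice is the minimum point $\delta\varphi_k=(w_k+w_{k+1})/(2D_k)$, and it turns this expression into the $k$-th bracket of \eqref{eq:Q}.
\end{proof}

The bracket of \eqref{eq:Q} with $w_k=w_{k+1}=1$ is $g(\varphi_k,r_k)$, where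
\begin{equation}\label{eq:g}
g(\varphi,r)=\frac{r+h'}{h\,(h^2+(r+h')^2)}+\frac{r-h'}{h\,(h^2+(r-h')^2)}-\frac{2r}{h\,(h\rho+r^2)} .
\end{equation}
This function is continuous on $\{r\ge0\}$. For the unit circle $g=\frac{2r}{1+r^2}-\frac{2r}{1+r^2}=0$, as expected: there $|x_k|^2=D_k=1+r^2$, and $w\equiv1$ is a rotation.

\begin{proposition}\label{prop:int}
If $A\subset\mathcal M$ is a measurable invariant set of finite area, then $\int_Ag\,d\omega\ge0$.
\end{proposition}

\begin{proof}
The three coefficients in \eqref{eq:Q} are bounded on the whole exterior: $|y|/(h(h^2+y^2))\le1/(2h^2)$ for $y=h'\pm r$, and $r/(2hD)\le1/(4h\sqrt{h\rho})$. In particular $g$ is bounded. Take $w_k=1$ for $1\le k\le N$ and $w_k=0$ otherwise. Only the brackets with $0\le k\le N$ are nonzero, and we get $\sum_{k=1}^{N-1}g(T^kx)\ge-C$ for $x\in\mathcal M$, where $C$ bounds the brackets $k=0$ and $k=N$ and depends only on $\gamma$. Since $T$ preserves $\omega$ and $A$, integration gives $(N-1)\int_Ag\,d\omega\ge-C\omega(A)$. Divide by $N-1$ and let $N\to\infty$.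
\end{proof}

\subsection*{The primitive of $g\,r$}
For $R\ge0$ let $x_\pm=\gamma(\varphi)\pm Re(\varphi)=h\nu+(h'\pm R)e$, and let
\[
\Theta(\varphi,R)=\arctan\frac{R+h'}h+\arctan\frac{R-h'}h\in[0,\pi)
\]
be the angle at $O$ from $x_-$ to $x_+$.

\begin{lemma}\label{lem:W}
For all $\varphi$ and $R\ge0$ one has $\int_0^Rg\,r\,dr=W_1-W_2$, where
\begin{equation}\label{eq:W}
W_1=2\sqrt{\frac\rho h}\,\arctan\frac R{\sqrt{h\rho}},\qquad W_2=\Theta+\frac{h'}h\ln\frac{|x_+|}{|x_-|}.
\end{equation}
The function $g$ is $\omega$-integrable on the whole exterior, and its integral is $\pi\ell-2\pi^2$.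
\end{lemma}

\begin{proof}
Let $y_\pm=r\pm h'$. From $ry_\pm=y_\pm^2\mp h'y_\pm=(h^2+y_\pm^2)-h^2\mp h'y_\pm$ and $r^2=(h\rho+r^2)-h\rho$ we see that the three terms of $g\,r$ contain the constants $\frac1h,\frac1h,-\frac2h$, which cancel:
\[
g\,r=\frac{2\rho}{h\rho+r^2}-\frac h{h^2+y_+^2}-\frac h{h^2+y_-^2}-\frac{h'}h\Big[\frac{y_+}{h^2+y_+^2}-\frac{y_-}{h^2+y_-^2}\Big].
\]
Integrate from $0$ to $R$. The first term gives $W_1$. The next two give $-\Theta$, since the contributions $\pm\arctan(h'/h)$ of $r=0$ cancel. The bracket has the primitive $\frac12\ln\frac{h^2+y_+^2}{h^2+y_-^2}$, which vanishes at $r=0$ and equals $\ln(|x_+|/|x_-|)$ at $r=R$. The first three terms are $O(r^{-2})$ uniformly in $\varphi$. So is the bracket, because $y_+-y_-=2h'$ is bounded and the derivative of $y/(h^2+y^2)$ has modulus at most $1/(h^2+y^2)$. This gives integrability. As $R\to\infty$, $W_1\to\pi\sqrt{\rho/h}$, $\Theta\to\pi$ and $|x_+|/|x_-|\to1$; integrate over $\varphi$.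
\end{proof}

\subsection*{The opposite inequality}
The polar body of a convex body $K\subset\mathbb R^2$ with $O$ in its interior is $K^\circ=\{y:\langle x,y\rangle\le1\ \text{for all }x\in K\}$. The Blaschke--Santal\'o inequality \cite[\S10.7]{Sch} states that $\operatorname{Area}(K)\operatorname{Area}(K^\circ)\le\pi^2$ if $K$ is symmetric about $O$. For $K=\bar\Omega$, the boundary point of $K^\circ$ in the direction $\nu(\varphi)$ is $\nu/h$, so $\operatorname{Area}(K^\circ)=\frac12\int_0^{2\pi}h^{-2}d\varphi$. Let
\[
\gamma^*=e/h,\qquad d\tau=d\varphi/h^2,\qquad\kappa=h^3\rho ;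
\]
the curve $\gamma^*$ is the boundary of $K^\circ$ rotated by $\pi/2$. From $(e/h)'=-(h\nu+h'e)/h^2$ and $\gamma'=\rho e$ we get
\begin{equation}\label{eq:frame}
[\gamma,\gamma^*]=1,\qquad d\gamma=\kappa\gamma^*d\tau,\qquad d\gamma^*=-\gamma\,d\tau,\qquad[\gamma,d\gamma]=\kappa\,d\tau,\qquad[\gamma^*,d\gamma^*]=d\tau,
\end{equation}
and $\sqrt{\rho/h}\,d\varphi=\sqrt\kappa\,d\tau$. Integrals in $d\tau$ are taken over one period.

\begin{lemma}\label{lem:ell}
If $\gamma$ is symmetric about $O$, then $\ell\le2\pi$. If $\ell=2\pi$, then $\gamma$ is an ellipse.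
\end{lemma}

\begin{proof}
We have $\int\kappa\,d\tau=\int h\rho\,d\varphi=2\operatorname{Area}(\Omega)$ and $\int d\tau=2\operatorname{Area}(K^\circ)$. By the Cauchy--Schwarz and Blaschke--Santal\'o inequalities,
\[
\ell=\int\sqrt\kappa\,d\tau\le\Big(\int\kappa\,d\tau\int d\tau\Big)^{1/2}=2\big(\operatorname{Area}(\Omega)\operatorname{Area}(K^\circ)\big)^{1/2}\le2\pi .
\]
If $\ell=2\pi$, equality in the Cauchy--Schwarz inequality makes the continuous function $\kappa$ constant. Then \eqref{eq:frame} gives $d^2\gamma/d\tau^2=-\kappa\gamma$, so $\gamma=\cos(\sqrt\kappa\,\tau)\,\gamma_0+\sin(\sqrt\kappa\,\tau)\sqrt\kappa\,\gamma^*_0$ with $[\gamma_0,\gamma_0^*]=1$. This is an ellipse.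
\end{proof}

\section{Rotation number $1/4$ and Radon curves}\label{sec:radon}

From now on the symmetry is used: $\gamma(\varphi+\pi)=-\gamma(\varphi)$, hence $x(\varphi+\pi,\psi+\pi)=-x(\varphi,\psi)$ and $S(\varphi+\pi,\psi+\pi)=S(\varphi,\psi)$.

The polar angle of $\gamma(\psi)=h\nu+h'e$ is $\vartheta_\gamma(\psi)=\psi-\frac\pi2+\arctan(h'/h)$. This function is $C^1$, its derivative is $1+\frac{hh''-h'^2}{h^2+h'^2}=h\rho/|\gamma|^2>0$, and $\psi-\pi<\vartheta_\gamma(\psi)<\psi$. Its inverse $j$ is a $C^1$ diffeomorphism of $\mathbb R$ that commutes with the shift by $2\pi$, and $j(\varphi)$ is the only $\psi\in(\varphi,\varphi+\pi)$ such that $\gamma(\psi)$ lies on the ray of direction $e(\varphi)$.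

\begin{lemma}\label{lem:radon}
$\gamma$ is a Radon curve if and only if $j\circ j=\mathrm{id}+\pi$. In this case $[\gamma,\gamma\circ j]$ is a positive constant.
\end{lemma}

\begin{proof}
Write $\gamma(j(\varphi))=R_0(\varphi)e(\varphi)$ with $R_0>0$. If $j(j(\varphi))=\varphi+\pi$, then $-\gamma(\varphi)=\gamma(j(j(\varphi)))$ is a multiple of $e(j(\varphi))$, which is the Radon property. Conversely, let $e(j(\varphi))=t\gamma(\varphi)$. Then $0<h(j(\varphi))=[\gamma(j(\varphi)),e(j(\varphi))]=R_0t\,[e,\gamma]=-R_0th$, so $t<0$. Thus $\gamma(\varphi+\pi)=-\gamma(\varphi)$ lies on the ray of direction $e(j(\varphi))$, and $\varphi+\pi\in(j(\varphi),j(\varphi)+\pi)$; so $j(j(\varphi))=\varphi+\pi$. Finally, $[\gamma,\gamma\circ j]=hR_0>0$, and its derivative $[\gamma',\gamma\circ j]+[\gamma,(\gamma\circ j)']$ vanishes, since $\gamma'$ and $\gamma\circ j$ are multiples of $e$, while $(\gamma\circ j)'$ and $\gamma$ are multiples of $e\circ j$.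
\end{proof}

\begin{lemma}\label{lem:par}
Every minimizing configuration of type $(1,4)$ satisfies, for all $k$,
\[
\varphi_{k+2}=\varphi_k+\pi,\qquad\gamma(\varphi_{k+1})=\lambda(\varphi_k,\varphi_{k+1})\,e(\varphi_k),\qquad\varphi_{k+1}=j(\varphi_k).
\]
\end{lemma}

\begin{proof}
Use the zero pairs for $s=1/4$ and any subgradient. The configurations $\xi_k=\varphi_k+\pi$ and $\eta_k=\varphi_{k+2}$ are minimizing of type $(1,4)$. If $\xi_0<\eta_0$, then $\xi_k<\eta_k$ for $k\ge0$ by (Z1) and (Z3), so $\varphi_4>\varphi_2+\pi>\varphi_0+2\pi$, which is false. If $\xi_0>\eta_0$, then $\varphi_4<\varphi_2+\pi<\varphi_0+2\pi$, which is also false. So $\xi_0=\eta_0$, and $\xi=\eta$ by (Z3). The vertices $x_k=x(\varphi_{k-1},\varphi_k)$ then satisfy $x_{k+2}=-x_k$. By (Z2) the tangency points are midpoints of the sides, so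
\[
\gamma(\varphi_{k+1})=\tfrac12(x_{k+1}+x_{k+2})=\tfrac12(x_{k+1}-x_k)=\lambda(\varphi_k,\varphi_{k+1})\,e(\varphi_k).
\]
Since $\varphi_{k+1}\in(\varphi_k,\varphi_k+\pi)$, this means $\varphi_{k+1}=j(\varphi_k)$.
\end{proof}

\begin{proposition}\label{prop:radon}
$\beta$ is differentiable at $1/4$ if and only if $\gamma$ is a Radon curve. In this case $f_{1/4}=j$, $\gamma\circ j=R_{1/4}\,e$, and $hR_{1/4}$ is constant.
\end{proposition}

\begin{proof}
If $\beta$ is differentiable at $1/4$, then $P_{1/4}=\mathbb R$ by Proposition~\ref{prop:cover}. Lemma~\ref{lem:par} gives $f_{1/4}=j$, $j\circ j=\mathrm{id}+\pi$ and $\gamma\circ j=R_{1/4}e$. By Lemma~\ref{lem:radon}, $\gamma$ is a Radon curve and $hR_{1/4}=[\gamma,\gamma\circ j]$ is constant.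

Conversely, let $\gamma$ be a Radon curve and $c_0=[\gamma,\gamma\circ j]$. For any $\varphi$ the sequence $\varphi_k=j^k(\varphi)$ is a configuration of type $(1,4)$. Write $\gamma_k=\gamma(\varphi_k)$. The tangent at $\gamma_k$ is parallel to $\gamma_{k+1}$ and the tangent at $\gamma_{k+1}$ is parallel to $\gamma_k$, so $x(\varphi_k,\varphi_{k+1})=\gamma_k+\gamma_{k+1}$: the vertices are those of the parallelogram $\pm\gamma_0\pm\gamma_1$. By \eqref{eq:Sarea},
\[
\sum_{k=0}^3S(\varphi_k,\varphi_{k+1})=\sum_{k=0}^3[\gamma_k,\gamma_{k+1}]-\operatorname{Area}(\Omega)=4c_0-\operatorname{Area}(\Omega),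
\]
which does not depend on $\varphi$. A minimizing configuration exists by (F1), and it belongs to this family by Lemma~\ref{lem:par}. So all members of the family are minimizing, $P_{1/4}=\mathbb R$, and Proposition~\ref{prop:curve}(iii) applies.
\end{proof}

Let $\gamma$ be a Radon curve. A dilation by $t>0$ multiplies $\beta$ and $hR_{1/4}$ by $t^2$ and does not change $\ell$. We normalize $hR_{1/4}\equiv1$ and write $f=f_{1/4}$, $R=R_{1/4}=1/h$. Then
\begin{equation}\label{eq:quarter}
\gamma\circ f=\gamma^*,\qquad\gamma^*\circ f=\gamma\circ f^2=-\gamma .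
\end{equation}
So $f$ acts on the frame $(\gamma,\gamma^*)$ as a quarter turn, and it exchanges the last two forms in \eqref{eq:frame}: $f^*(\kappa\,d\tau)=d\tau$ and $f^*(d\tau)=\kappa\,d\tau$. Since also $f^*(\kappa\,d\tau)=(\kappa\circ f)\,\kappa\,d\tau$,
\begin{equation}\label{eq:kappa}
\kappa\circ f=1/\kappa,\qquad f^*(\sqrt\kappa\,d\tau)=\sqrt\kappa\,d\tau .
\end{equation}
As $f$ induces an orientation-preserving $C^1$ diffeomorphism of $\mathbb R/2\pi\mathbb Z$, integrals of $1$-forms over a period do not change under pullback by $f$.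

The halving can be seen on a single parallelogram. Two adjacent sides subtend at its center angles $\Theta$ with sum $\pi$, and by \eqref{eq:kappa} the two arctangents in $W_1$ have reciprocal arguments and sum $\pi/2$. For $W_1$ this suffices, because the weight $\sqrt\kappa\,d\tau$ is $f$-invariant. The weight $d\varphi$ of $\Theta$ need not be invariant, and here the logarithm in $W_2$ is needed: $\Theta$ and $\ln(|x_+|/|x_-|)$ are the imaginary and real parts of one holomorphic function, and the error is its integral over a closed loop.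

\begin{proposition}\label{prop:half}
For a Radon curve normalized by $hR_{1/4}\equiv1$,
\[
\int_{A_{\mathrm{in}}}g\,d\omega=\int_{A_{\mathrm{out}}}g\,d\omega=\frac\pi2\ell-\pi^2 .
\]
\end{proposition}

\begin{proof}
The curve $C_{1/4}$ has area zero, so by Lemma~\ref{lem:W} the two integrals have the sum $\pi\ell-2\pi^2$, and it suffices to prove $\int_0^{2\pi}W_1\,d\varphi=\frac\pi2\ell$ and $\int_0^{2\pi}W_2\,d\varphi=\pi^2$ for $R=1/h$.

\emph{The term $W_1$.} Here $R/\sqrt{h\rho}=\kappa^{-1/2}$, so $\int W_1\,d\varphi=\int2\arctan(\kappa^{-1/2})\sqrt\kappa\,d\tau$. Pulling back by $f$ and using \eqref{eq:kappa}, this equals $\int2\arctan(\kappa^{1/2})\sqrt\kappa\,d\tau$. The mean of the two expressions is $\frac\pi2\int\sqrt\kappa\,d\tau=\frac\pi2\ell$.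

\emph{The term $W_2$.} Now $x_\pm=\gamma\pm\gamma^*$. Identify $\mathbb R^2$ with $\mathbb C$ and let $z=\gamma^*/\gamma$. Since $\operatorname{Im}z=[\gamma,\gamma^*]/|\gamma|^2>0$, the function $z(\varphi)$ is a closed $C^1$ loop in the upper half plane $\mathbb H$. The map $z\mapsto\zeta=\frac{1+z}{1-z}$ sends $\mathbb H$ to $\mathbb H$, because $\operatorname{Im}\zeta=2\operatorname{Im}z/|1-z|^2$. Let $\mathcal L(z)=\operatorname{Log}\zeta$, holomorphic on $\mathbb H$ with imaginary part in $(0,\pi)$. Along the loop $\zeta=x_+/x_-$, so $\mathcal L(z)=\ln\frac{|x_+|}{|x_-|}+i\Theta$. From $\gamma^*=e^{i\varphi}/h$ we get $d\gamma^*/\gamma^*=(i-h'/h)\,d\varphi$, and therefore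
\[
I:=\int_0^{2\pi}W_2\,d\varphi=-\operatorname{Re}\oint\mathcal L(z)\,\frac{d\gamma^*}{\gamma^*}.
\]
By \eqref{eq:quarter}, $z\circ f=-1/z$ and $f^*(d\gamma^*/\gamma^*)=d\gamma/\gamma$. The substitution $z\mapsto-1/z$ turns $\zeta$ into $\frac{z-1}{z+1}=-1/\zeta$, whose modulus is $1/|\zeta|$ and whose argument in $(0,\pi)$ is $\pi-\arg\zeta$; so $\mathcal L(-1/z)=i\pi-\mathcal L(z)$. Pulling back, $I=-\operatorname{Re}\oint(i\pi-\mathcal L(z))\,d\gamma/\gamma$. Add the two expressions and use $d\gamma^*/\gamma^*-d\gamma/\gamma=dz/z$: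
\[
2I=-\operatorname{Re}\oint\mathcal L(z)\,\frac{dz}z-\operatorname{Re}\Big(i\pi\oint\frac{d\gamma}\gamma\Big).
\]
The first integral vanishes by Cauchy's theorem, since $\mathcal L(z)/z$ is holomorphic on the simply connected domain $\mathbb H$. The curve $\gamma$ winds once around $O$, so $\oint d\gamma/\gamma=2\pi i$ and $2I=2\pi^2$.
\end{proof}

\section{Proofs of the theorems and a quantitative form}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
In both cases $\beta$ is differentiable at $1/4$, so $\gamma$ is a Radon curve by Proposition~\ref{prop:radon}; normalize $hR_{1/4}\equiv1$. The set $\mathcal M$ is closed and contains all curves $C_s$, $s\in J_{\mathbb Q}$, by Propositions~\ref{prop:cover} and~\ref{prop:inM}.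

Let $J=(0,1/4]$. By Proposition~\ref{prop:dense}(a), $A_{\mathrm{in}}\subset\mathcal M$, so $\int_{A_{\mathrm{in}}}g\,d\omega\ge0$ by Proposition~\ref{prop:int}.

Let $J=[1/4,1/2)$. By Proposition~\ref{prop:dense}(b), $A_s\subset\mathcal M$ for rational $s\in(1/4,1/2)$, so $\int_{A_s}g\,d\omega\ge0$. The sets $A_s$ increase with $s$, and their union is $A_{\mathrm{out}}$ because $R_s\to\infty$ pointwise. Since $g$ is integrable (Lemma~\ref{lem:W}), dominated convergence gives $\int_{A_{\mathrm{out}}}g\,d\omega\ge0$.

In both cases Proposition~\ref{prop:half} gives $\ell\ge2\pi$. By Lemma~\ref{lem:ell}, $\ell=2\pi$ and $\gamma$ is an ellipse.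
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Part (i) is Proposition~\ref{prop:radon}. For an ellipse, $\beta$ is given by Lemma~\ref{lem:ellipse} and is differentiable on $(0,1/2)$, hence on both subintervals; differentiability on either subinterval implies that $\gamma$ is an ellipse by Theorem~\ref{thm:main}. This proves the equivalences. An ellipse is a Radon curve by (i), so the three cases for $\gamma$ are exclusive and exhaustive. For a non-elliptic Radon curve, $\beta$ is differentiable at $1/4$ by (i), and by Theorem~\ref{thm:main} each of $(0,1/4]$ and $[1/4,1/2)$ contains a point of non-differentiability, which is not $1/4$. Case (3) is again (i).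
\end{proof}

The same identities measure how far a Radon curve is from satisfying the hypothesis of Theorem~\ref{thm:main}. Below, $g$ is the function \eqref{eq:g}, $\mathcal M$ is the set of points whose orbit has nonnegative second variation \eqref{eq:Q}, and $\overline{A_{\mathrm{in}}}=\{0\le r\le R_{1/4}\}$ is the closure in $\{r\ge0\}$, a compact set.

\begin{theorem}\label{thm:quant}
Let $\gamma$ be a centrally symmetric closed convex $C^2$ curve of positive curvature that is a Radon curve, normalized by $hR_{1/4}\equiv1$, and put $\Delta=\pi^2-\frac\pi2\int_0^{2\pi}\sqrt{\rho/h}\,d\varphi$. Then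
\[
\int_{A_{\mathrm{in}}}g\,d\omega=\int_{A_{\mathrm{out}}}g\,d\omega=-\Delta\le0,\qquad\Delta=0\iff\gamma\text{ is an ellipse}.
\]
If $\gamma$ is not an ellipse, then $\max_{\overline{A_{\mathrm{in}}}}(-g)>0$ and
\[
\omega(A_{\mathrm{in}}\setminus\mathcal M)\ \ge\ \frac{\Delta}{\max_{\overline{A_{\mathrm{in}}}}(-g)}\ >0 .
\]
\end{theorem}

\begin{proof}
The two integrals are given by Proposition~\ref{prop:half}. By Lemma~\ref{lem:ell}, $\Delta\ge0$, and $\Delta=0$ implies that $\gamma$ is an ellipse. For an ellipse $\beta$ is differentiable on $(0,1/4]$, and the proof of Theorem~\ref{thm:main} gives $\ell=2\pi$, that is, $\Delta=0$. Let $\gamma$ not be an ellipse. Then $\int_{A_{\mathrm{in}}}(-g)\,d\omega=\Delta>0$, so $-g$ has a positive maximum on $\overline{A_{\mathrm{in}}}$. The set $A_{\mathrm{in}}\cap\mathcal M$ is measurable, invariant and of finite area, so the integral of $g$ over it is nonnegative by Proposition~\ref{prop:int}. Hence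
\[
\Delta\le\int_{A_{\mathrm{in}}\setminus\mathcal M}(-g)\,d\omega\le\max_{\overline{A_{\mathrm{in}}}}(-g)\;\omega(A_{\mathrm{in}}\setminus\mathcal M).\qedhere
\]
\end{proof}

\begin{remark}[Where the hypotheses are used]\label{rem:hyp}
Differentiability at rational points of $J$ produces the curves $C_s$ (Proposition~\ref{prop:cover}); that proof shows only $\delta^++\delta^->0$, so it needs the two-sided derivative, also at the endpoint $1/4$. Differentiability at irrational points enters only in Lemma~\ref{lem:nogap}. The $C^2$ regularity makes $h$, and with it $E$, of class $C^2$, and positive curvature gives the parametrization by $\varphi$ and $0<\kappa<\infty$. Central symmetry is used twice: to make the minimal quadrilaterals parallelograms (Lemma~\ref{lem:par}), which is the source of the quarter turn \eqref{eq:quarter}, and to place $O$ so that Lemma~\ref{lem:ell} holds. That lemma fails for other positions of $O$: for a unit circle whose center is at distance $c\in(0,1)$ from $O$ one has $\rho=1$ and $h=1+c\cos(\varphi-\varphi_0)$, and Jensen's inequality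 for the strictly convex function $y^{-1/2}$ gives $\ell>2\pi$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{BM} Misha Bialy and Andrey E. Mironov, \emph{Integrable Billiards and Related Topics}, arXiv:2510.03790 (2025).
\bibitem{Sch} Schneider, \emph{Convex Bodies: The Brunn--Minkowski Theory}.
\end{thebibliography}
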